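\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Singular varieties with finite dimensional crystalline cohomology}


\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p>0$. We show that a finite type $k$-algebra $A$ whose crystalline cohomology relative to $k$ is finitely generated over the Frobenius twist $A^{(1)}$ is smooth, and that an isolated singular point always forces the crystalline cohomology of a separated finite type $k$-scheme to be infinite dimensional over $k$. Nevertheless there are singular integral projective varieties, of every dimension at least $2$, whose crystalline cohomology over $k$ is finite dimensional. We determine all pairs $(\dim X,\dim \mathrm{Sing}\,X)$ that occur.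
\end{abstract}

\section{Introduction}

Throughout, $k$ is an algebraically closed field of characteristic $p>0$. For a $k$-scheme $X$ let $H^i_{\mathrm{crys}}(X/k)$ be the cohomology of the structure sheaf on the crystalline site of $X$ over $k$, where $k$ carries the trivial divided power (PD) structure on the ideal $0$. These are $k$-vector spaces. If $A$ is a finite type $k$-algebra, $H^i_{\mathrm{crys}}(A/k):=H^i_{\mathrm{crys}}(\mathrm{Spec}\,A/k)$ is naturally a module over the Frobenius twist $A^{(1)}=A\otimes_{k,\mathrm{Frob}}k$.

In concrete terms, if $A=P/I$ with $P$ smooth over $k$, then $H^i_{\mathrm{crys}}(A/k)$ is the cohomology of the de Rham complex of $P$ with coefficients in the PD envelope $D$ of $I$, the algebra obtained from $P$ by adjoining divided powers $\gamma_n(f)$, which play the role of $f^n/n!$, for all $f\in I$. If $A$ is smooth we may take $I=0$ and find de Rham cohomology. It is then finitely generated over $A^{(1)}$ by the Cartier isomorphism, and correspondingly $H^i_{\mathrm{crys}}(X/k)$ is finite dimensional when $X$ is proper and smooth. For singular $A$ the envelope $D$ is big: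 each equation $f$ contributes new elements $\gamma_p(f),\gamma_{2p}(f),\dots$, and only the differential can cut the cohomology down again. It does not always do so. It is known that if a proper lci $k$-scheme $X$ has an ordinary double point of embedding dimension $N$ and $p$ is odd, then $H^N_{\mathrm{crys}}(X/k)$ and $H^{N-1}_{\mathrm{crys}}(X/k)$ are infinite dimensional. This raises two questions, posed in \cite{Bhatt}.
\begin{enumerate}
\item[(Q1)] Are there singular proper $k$-varieties with finite dimensional crystalline cohomology over $k$?
\item[(Q2)] Are there singular finite type $k$-algebras $A$ whose crystalline cohomology relative to $k$ is finitely generated over $A^{(1)}$?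
\end{enumerate}
One might guess that singularities always destroy finiteness, so that both answers are no. For (Q2) this is correct, but for (Q1) it is not. Here ``variety'' means integral, separated and of finite type over $k$, and ``singular'' means not regular; as $k$ is perfect, this is the same as not smooth. If $x$ is a closed point of $\mathrm{Spec}\,A$, we also write $x$ for the corresponding point of $\mathrm{Spec}\,A^{(1)}$ and regard its residue field $k(x)=k$ as an $A^{(1)}$-module.

\begin{theorem}\label{thm:affine}
Let $A$ be a finite type $k$-algebra, $x\in\mathrm{Spec}\,A$ a closed point, and $N=\dim_k\mathfrak m_x/\mathfrak m_x^2$ its embedding dimension. If the local ring $A_x$ is not regular, then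
\[
\dim_k\bigl(H^N_{\mathrm{crys}}(A/k)\otimes_{A^{(1)}}k(x)\bigr)=\infty .
\]
Hence all $H^i_{\mathrm{crys}}(A/k)$ are finitely generated over $A^{(1)}$ if and only if $A$ is smooth over $k$.
\end{theorem}

No lci or reducedness hypothesis is made. At an isolated singular point, infinitely many of these local classes survive globally.

\begin{theorem}\label{thm:isolated}
Let $X$ be a finite type $k$-scheme, proper or not, that admits a closed immersion into a smooth $k$-scheme or, more generally, is separated. Let $x$ be a closed point that is isolated in the singular locus of $X$, of embedding dimension $N$. Then $H^N_{\mathrm{crys}}(X/k)$ is an infinite dimensional $k$-vector space.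
\end{theorem}

So a positive answer to (Q1) requires a singular locus without isolated points. Such examples exist.

\begin{theorem}\label{thm:existence}
Let $r,s\ge1$. There is an integral projective $k$-variety $X$ of dimension $r+s$, with only hypersurface singularities, whose singular locus is irreducible of dimension $s$, such that
\[
\dim_kH^n_{\mathrm{crys}}(X/k)=\dim_kH^n_{dR}(\mathbf P^r\times B)<\infty\qquad\text{for all }n,
\]
where $B$ is an abelian variety of dimension $s$. If $r\ge2$, then $X$ is normal.
\end{theorem}

\begin{corollary}\label{cor:range}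
A singular integral projective $k$-variety $X$ with $\dim X=d$, $\dim\mathrm{Sing}\,X=s$ and finite dimensional crystalline cohomology over $k$ exists if and only if $1\le s\le d-1$. In particular, singular examples exist exactly when $d\ge2$, and normal singular examples exactly when $d\ge3$.
\end{corollary}

\begin{proof}
Since $k$ is perfect, a variety is smooth at its generic point, so $s\le d-1$. If $s=0$, every singular point is isolated in $\mathrm{Sing}\,X$, and Theorem~\ref{thm:isolated} excludes finiteness. If $1\le s\le d-1$, take Theorem~\ref{thm:existence} with $r=d-s$. A normal variety has $s\le d-2$, which with $s\ge1$ forces $d\ge3$. For $d\ge3$ the choice $s=1$, $r=d-1\ge2$ gives a normal example.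
\end{proof}

\paragraph{The ideas.} For Theorem~\ref{thm:affine} we embed a neighborhood of $x$ in a smooth scheme of the \emph{minimal} dimension $N$ and reduce $D$ modulo the maximal ideal of $x$ in $A^{(1)}$. The result is a free module of infinite rank over the truncated polynomial ring $Q=k[x_1,\dots,x_N]/(x_1^p,\dots,x_N^p)$, with a connection. Because the embedding is minimal, the equations lie in the square of the maximal ideal, and this makes the $p$-th iterates of the coordinate derivations vanish. The module with connection is then a direct sum of infinitely many copies of $Q$, each contributing one class in degree $N$.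

For Theorem~\ref{thm:isolated} we let the classes of Theorem~\ref{thm:affine} come from cohomology with support in $x$. The obstruction to doing so is an Artinian module, hence too small to matter.

For Theorem~\ref{thm:existence} we take a variety $X_0$ with one singular point and an action of $G=\mathbf Z/\ell$, with $\ell$ prime to $p$ and with smooth quotient. The $G$-invariant part of its crystalline cohomology is that of the quotient, hence finite dimensional, so the infinite part sits in the nontrivial characters of $G$. Now let $G$ also act on an abelian variety $B$ through translation by a point of order $\ell$. This action is free, and trivial on $H^*_{dR}(B)$. The cohomology of $X=(X_0\times B)/G$ is the invariant part of $H^*_{\mathrm{crys}}(X_0/k)\otimes H^*_{dR}(B)$, and the nontrivial characters in the first factor find no partner in the second.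

Section~\ref{sec:prelim} recalls the tools. Section~\ref{sec:smallest} shows the ideas behind Theorems~\ref{thm:affine} and~\ref{thm:existence} on $k[w]/(w^\ell)$. Theorems~\ref{thm:affine}, \ref{thm:isolated} and~\ref{thm:existence} are proved in Sections~\ref{sec:affine}, \ref{sec:isolated} and~\ref{sec:existence}.

\section{The de Rham complex of a PD envelope}\label{sec:prelim}

\paragraph{PD envelopes.} Let $P$ be a $k$-algebra and $I\subset P$ an ideal. The PD envelope $D=D_P(I)$ is the universal $P$-algebra with an ideal that contains the image of $I$ and carries divided powers $\gamma_n$. Among the rules for divided powers we use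
\[
\gamma_0=1,\quad \gamma_1(f)=f,\quad \gamma_m(f)\gamma_n(f)=\tbinom{m+n}{m}\gamma_{m+n}(f),\quad \gamma_n(af)=a^n\gamma_n(f),\quad \gamma_n(f+g)=\sum_{i+j=n}\gamma_i(f)\gamma_j(g).
\]
In particular $f^n=n!\,\gamma_n(f)$. We put $\gamma_n=0$ for $n<0$. All PD envelopes are over $k$ with the trivial PD structure on $0$. We write $P\langle t_1,\dots,t_c\rangle$ for the PD polynomial algebra, which is a free $P$-module with basis $\prod_i\gamma_{m_i}(t_i)$, $m\in\mathbf N^c$.

\paragraph{The comparison theorem} \cite[Thm.~7.1]{BO}. Let $X\hookrightarrow M$ be a closed immersion of a finite type $k$-scheme into a smooth $k$-scheme, and let $D_M(X)$ be the PD envelope of its ideal, a quasi-coherent $\mathcal O_M$-algebra supported on $X$. Let $u_{X/k}$ be the projection from the crystalline topos to the Zariski topos. Then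
\[
Ru_{X/k*}\mathcal O_{X/k}\simeq C_X:=D_M(X)\otimes\Omega_M^\bullet ,\qquad\text{so that}\qquad H^i_{\mathrm{crys}}(X/k)=H^i(M,C_X).
\]
The differential comes from the integrable connection $\nabla$ on $D_M(X)$. It is a derivation extending $d$, with
\begin{equation}\label{eq:nabla}
\nabla\gamma_n(f)=\gamma_{n-1}(f)\,df\qquad\text{for $f$ in the ideal of $X$}.
\end{equation}
In the affine case $A=P/I$, with $P$ smooth, this reads $H^i_{\mathrm{crys}}(A/k)=H^i(D\otimes_P\Omega^\bullet_P)$ with $D=D_P(I)$.

\paragraph{The module structure.} For $f\in I$ we have $f^p=p!\,\gamma_p(f)=0$ in $D$. Hence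
\[
A':=A^{(1)}\to D,\qquad a\otimes\lambda\mapsto\lambda\tilde a^{\,p}\quad(\tilde a\in P\text{ a lift of }a)
\]
is a well-defined ring map. As $d(\tilde a^{\,p})=0$, the complex $D\otimes\Omega_P^\bullet$ is a complex of $A'$-modules with $A'$-linear differential. This gives the $A^{(1)}$-structure on cohomology. It does not depend on the presentation: two presentations of $A$, by $P$ and by $P_1$, are compared through the one by $P\otimes_kP_1$, and the resulting maps of complexes are $A'$-linear.

\paragraph{A presentation of $D$.} The following lemma makes the envelope explicit for an arbitrary finitely generated ideal; compare \cite[Thm.~3.19]{BO}.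

\begin{lemma}\label{lem:presentation}
Let $I=(f_1,\dots,f_c)\subset P$, and let $S\subset P^c$ be the module of syzygies, that is, of all $a$ with $\sum a_if_i=0$. Then
\[
D_P(I)=P\langle t_1,\dots,t_c\rangle\Big/\Bigl(t_i-f_i\ (1\le i\le c),\quad \gamma_n\bigl(\textstyle\sum_ia_it_i\bigr)\ (n\ge1,\ a\in S)\Bigr),
\]
where the class of $\gamma_n(t_i)$ corresponds to $\gamma_n(f_i)$.
\end{lemma}

\begin{proof}
Let $\Gamma=\Gamma_P(I)$ be the divided power algebra of the $P$-module $I$, with its PD ideal $\Gamma^+$ of elements of positive degree. For $f\in I$ let $u_f=\gamma_1(f)-f$, where $\gamma_1(f)$ has degree $1$ and $f$ degree $0$, and let $K\subset\Gamma$ be the ideal generated by all $u_f$, $f\in I$. We claim that $D_P(I)=\Gamma/K$, with the image of $\Gamma^+$ as its PD ideal. This image contains the image of $I$, because $f=\gamma_1(f)$ in $\Gamma/K$. A PD map from $\Gamma$ to a PD algebra over $P$ amounts to a $P$-linear map from $I$ to its PD ideal, and it kills $K$ exactly when that map is the structural one. So the universal property holds once the divided powers of $\Gamma^+$ descend to its image in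 $\Gamma/K$, that is, once $K\cap\Gamma^+$ is stable under all $\gamma_m$ with $m\ge1$.

An element of $K$ has the form $\sum y_ju_{f_j}$ with $f_j\in I$ and $y_j=b_j+y_j^+$, $b_j\in P$, $y_j^+\in\Gamma^+$. Since $u$ is $P$-linear in $f$, it equals $u_f+\sum y_j^+u_{f_j}$ with $f=\sum b_jf_j$, and its degree $0$ component is $-f$. If the element lies in $\Gamma^+$, then $f=0$. Hence $K\cap\Gamma^+=K\Gamma^+$. This ideal is additively generated by products $yu$ with $y\in\Gamma^+$, $u\in K$, and $\gamma_m(yu)=u^m\gamma_m(y)\in K\Gamma^+$ for $m\ge1$. By the formula for $\gamma_m$ of a sum, the ideal is stable under $\gamma_m$.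

Finally, $\Gamma_P$ is right exact (Roby; \cite[App.~A]{BO}): from $0\to S\to P^c\to I\to0$ we get $\Gamma_P(I)=P\langle t_1,\dots,t_c\rangle/(\gamma_n(\sum a_it_i):n\ge1,a\in S)$. As $u$ is $P$-linear, $K$ is generated by $u_{f_1},\dots,u_{f_c}$, that is, by the classes of the $t_i-f_i$.
\end{proof}

\paragraph{Flat base change} \cite[Prop.~3.21]{BO}. If $P\to P_1$ is flat, then $D_{P_1}(IP_1)=D_P(I)\otimes_PP_1$. This also follows from the previous proof, as $IP_1=I\otimes_PP_1$ and $\Gamma$ commutes with base change. In particular PD envelopes commute with localization. Inverting a lift $\tilde g\in P$ of $g\in A$ on a $D$-module is the same as inverting $\tilde g^{\,p}$, that is, $g\otimes1\in A'$. Hence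
\[
H^i_{\mathrm{crys}}(A_g/k)=H^i_{\mathrm{crys}}(A/k)\otimes_{A'}A'_{g\otimes1}.
\]
For every finite type $k$-scheme $X$ the sheaves $\mathcal H^i(Ru_{X/k*}\mathcal O_{X/k})$ are therefore quasi-coherent on $X^{(1)}$, a scheme with the same underlying space as $X$, and their sections on an affine open $U$ are $H^i_{\mathrm{crys}}(U/k)$.

\paragraph{The smooth case.} If $A$ is smooth over $k$, take $P=A$ and $I=0$. The Cartier isomorphism gives $H^i_{\mathrm{crys}}(A/k)\cong\Omega^i_{A^{(1)}/k}$, which is finitely generated over $A^{(1)}$.

\paragraph{Divided powers in characteristic $p$.} For $0\le a<p$ and $m\ge0$ Lucas' congruence $\binom{a+pm}{a}\equiv1\pmod p$ gives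
\begin{equation}\label{eq:lucas}
\gamma_{a+pm}(t)=\gamma_a(t)\,\gamma_{pm}(t)=\frac{t^a}{a!}\,\gamma_{pm}(t),\qquad t^p=0 .
\end{equation}
Thus for every $k$-algebra $Q$ the algebra $Q\langle t_1,\dots,t_c\rangle$ is free over its subalgebra $Q[t_1,\dots,t_c]/(t_1^p,\dots,t_c^p)$ with basis $\prod_i\gamma_{pm_i}(t_i)$, $m\in\mathbf N^c$.

\section{The smallest case: $k[w]/(w^\ell)$}\label{sec:smallest}

Let $\ell\ge1$ be prime to $p$, let $A=k[w]/(w^\ell)$ and $v=w^\ell$. Since $k[w]$ is flat over $k[v]$ and $D_{k[v]}(v)=k\langle v\rangle$, the envelope $D=D_{k[w]}(w^\ell)$ is $k[w]\otimes_{k[v]}k\langle v\rangle$, with basis $w^a\gamma_n(v)$ for $0\le a\le\ell-1$ and $n\ge0$. As $dv=\ell w^{\ell-1}dw$ and $v\gamma_{n-1}(v)=n\gamma_n(v)$, formula \eqref{eq:nabla} gives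
\[
d\bigl(w^a\gamma_n(v)\bigr)=(a+\ell n)\,w^{a-1}\gamma_n(v)\,dw\quad(1\le a\le\ell-1),\qquad
d\gamma_n(v)=\ell\,w^{\ell-1}\gamma_{n-1}(v)\,dw .
\]
The forms $w^{a-1}\gamma_n(v)\,dw$ with $1\le a\le\ell$ and $n\ge0$ are a basis of $D\,dw$. Hence
\[
H^0_{\mathrm{crys}}(A/k)=k\oplus\bigoplus_{(a,n)}k\,w^a\gamma_n(v),\qquad H^1_{\mathrm{crys}}(A/k)=\bigoplus_{(a,n)}k\,w^{a-1}\gamma_n(v)\,dw,
\]
both sums over the pairs with $1\le a\le\ell-1$, $n\ge0$ and $\ell n\equiv-a\pmod p$. We draw three conclusions.

\emph{(i) Failure of finiteness.} For $\ell\ge2$ there are infinitely many such pairs, since for each $a$ the integer $n$ runs through a residue class modulo $p$. As $A^{(1)}$ is finite dimensional over $k$, the group $H^1_{\mathrm{crys}}(A/k)$ is not finitely generated over $A^{(1)}$. For $\ell=1$, where $A=k$, the sums are empty.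

\emph{(ii) The invariants are finite.} Let $G=\mathbf Z/\ell$ act by $w\mapsto\zeta w$ with $\zeta$ a primitive $\ell$-th root of unity. Then $w^a\gamma_n(v)$ and $w^{a-1}\gamma_n(v)\,dw$ are multiplied by $\zeta^a$. So the $G$-invariant part of the cohomology is just $k$, the cohomology of $\mathrm{Spec}\,k[v]/(v)$, and everything infinite has a nontrivial character. This is the germ of Theorem~\ref{thm:existence}.

\emph{(iii) A reason that generalizes.} Reduce modulo the maximal ideal of $A^{(1)}$, which acts through $w^p$. Put $Q=k[w]/(w^p)$ and $e_m=\gamma_{pm}(v)$. By \eqref{eq:lucas}, $D=k[w]\langle t\rangle/(t-w^\ell)$ is free over $k[w]/(w^{\ell p})$ with basis $(e_m)_{m\ge0}$, so $\bar D=D/w^pD$ is free over $Q$ with the same basis. With $\partial=d/dw$, $(p-1)!\equiv-1$ and $m\ge1$,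
\[
\partial e_m=\ell w^{\ell-1}\gamma_{pm-1}(v)=\ell w^{\ell-1}\frac{v^{p-1}}{(p-1)!}\,e_{m-1}=-\ell\,w^{\ell p-1}e_{m-1}.
\]
If $\ell\ge2$, then $\ell p-1\ge p$ and $\partial e_m=0$ in $\bar D$. So $(\bar D,\partial)$ is a direct sum of infinitely many copies of $(Q,\partial)$, and each copy contributes the one-dimensional space $Q/\partial Q=k\,w^{p-1}$ to $H^1_{\mathrm{crys}}(A/k)\otimes_{A^{(1)}}k=\bar D/\partial\bar D$. If $\ell=1$, then $\bar D$ is just as big, but $\partial e_m=-w^{p-1}e_{m-1}\ne0$ for $m\geq 1$, and the cohomology collapses.

In general one cannot expect the obvious basis to be horizontal. For $f=xy+z^2$ and $p$ odd, the same computation in $\bar D$, now over $Q=k[x,y,z]/(x^p,y^p,z^p)$, gives $\partial_z\gamma_{pm}(f)=-2zf^{p-1}\gamma_{p(m-1)}(f)$ for $m\ge1$. This is nonzero, because the monomial $z(xy)^{p-1}$ occurs in $zf^{p-1}$ with coefficient $1$. What does survive is the weaker statement $\partial^p=0$ on $\bar D$, and it is enough.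

\section{Affine schemes: proof of Theorem~\ref{thm:affine}}\label{sec:affine}

\subsection{A minimal presentation}

By the localization property in Section~\ref{sec:prelim}, the space $H^N_{\mathrm{crys}}(A/k)\otimes_{A'}k(x)$ does not change if $\mathrm{Spec}\,A$ is replaced by a principal open neighborhood of $x$.

\begin{lemma}\label{lem:minimal}
Let $x$ be a closed point of $\mathrm{Spec}\,A$ of embedding dimension $N$ with $A_x$ not regular. After shrinking $\mathrm{Spec}\,A$ around $x$ we have $A=P/I$ with $I=(f_1,\dots,f_c)$, $c\ge1$, where $P$ is \'etale over $k[x_1,\dots,x_N]$ and the following hold.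
\begin{enumerate}
\item[(a)] $\mathfrak n=(x_1,\dots,x_N)P$ is a maximal ideal with residue field $k$, it is the only prime of $P$ over the origin, and it corresponds to $x$.
\item[(b)] $I\subset\mathfrak n^2$.
\item[(c)] If $\sum a_if_i=0$ with $a_i\in P$, then $a_i\in\mathfrak n$ for all $i$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $A=k[y_1,\dots,y_m]/I_0$ with $x$ at the origin. The image of $I_0$ in $(y)/(y)^2$ has dimension $m-N$. Choose $h_1,\dots,h_{m-N}\in I_0$ whose classes form a basis of it, and linear forms $x_1,\dots,x_N$ completing these classes to a basis of $(y)/(y)^2$. By the Jacobian criterion $k[y]/(h)$ is smooth of dimension $N$ at the origin, and $(x_1,\dots,x_N)$ defines a map to $\mathbf A^N$ that is \'etale there. Shrinking around the origin, we obtain an \'etale $k[x_1,\dots,x_N]$-algebra $P$, a localization of $k[y]/(h)$. The fiber over $0\in\mathbf A^N$ consists of finitely many reduced points; after removing all but the one corresponding to $x$ we have $P/(x_1,\dots,x_N)P=k$, which is (a).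

After shrinking $\mathrm{Spec}\,A$ accordingly, $A=P/I$ with $I\subset\mathfrak n$. The surjection $\mathfrak n/\mathfrak n^2\to\mathfrak n/(\mathfrak n^2+I)=\mathfrak m_x/\mathfrak m_x^2$ is one between spaces of dimension $N$, hence bijective, which is (b). As $A_x=P_{\mathfrak n}/I_{\mathfrak n}$ is not regular, $I_{\mathfrak n}\ne0$. Choose minimal generators $f_1,\dots,f_c$ of $I_{\mathfrak n}$, so $c\ge1$. After a further shrinking they lie in $I$ and generate it; (a) and (b) are preserved. If $\sum a_if_i=0$ with some $a_i\notin\mathfrak n$, then $a_i$ is a unit in $P_{\mathfrak n}$ and $f_i$ is redundant there, contrary to minimality. This is (c).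
\end{proof}

Fix such a presentation and put $D=D_P(I)$. Let $\partial_1,\dots,\partial_N$ be the derivations of $P$ dual to $dx_1,\dots,dx_N$. They extend to $D$ by $\nabla=\sum\partial_i(\cdot)\,dx_i$. These extensions are derivations of $D$, and they commute because $\nabla$ is integrable. Put
\[
Q=P/(x_1^p,\dots,x_N^p)P,\qquad \bar D=D\otimes_{A'}k(x).
\]
The algebra $Q$ is \'etale over the Artinian local ring $k[x_1,\dots,x_N]/(x_i^p)$ and, by (a), local with residue field $k$; hence $Q=k[x_1,\dots,x_N]/(x_1^p,\dots,x_N^p)$. By (a), the maximal ideal of $A'$ at $x$ is generated by the $x_i\otimes1$, which act on $D$ as $x_i^p$, so $\bar D=D/(x_1^p,\dots,x_N^p)D$. Since $\partial_i(x_j^p)=0$, the $\partial_i$ act on $\bar D$, compatibly with the map $Q\to\bar D$. Moreover $\bar D\ne0$: the universal property gives a surjection $D\to A$, hence a surjection $\bar D\to A/(x_1^p,\dots,x_N^p)A\ne0$. Finally,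
\begin{equation}\label{eq:power}
g\in\mathfrak n\ \Longrightarrow\ g^p=0\text{ in }Q ,
\end{equation}
because $g=\sum x_jg_j$ has $g^p=\sum x_j^pg_j^p$.

We shall use that the only ideals of $Q$ stable under $\partial_1,\dots,\partial_N$ are $0$ and $Q$. Indeed, let $q\ne0$ lie in such an ideal, and let $x^\alpha$ be a monomial of maximal total degree occurring in $q$, with coefficient $\lambda\in k^\times$. Any other monomial $x^\beta$ in $q$ has $\beta_i<\alpha_i$ for some $i$, so $\partial^\alpha$ kills it, and $\partial^\alpha q=\alpha!\,\lambda$ is a unit since all $\alpha_i<p$.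

\subsection{The fiber is free of infinite rank}

The difficulty here is the relations coming from syzygies. There can be many of them, and one has to rule out that they make $\bar D$ small. They turn out to lie in $Q$, and then the connection forces them to vanish.

\begin{proposition}\label{prop:free}
The $Q$-module $\bar D$ is free with basis $e_m=\prod_{i=1}^c\gamma_{pm_i}(f_i)$, $m\in\mathbf N^c$. In particular it has infinite rank.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:presentation}, $\bar D=D\otimes_PQ$ is the quotient of $D_0=Q\langle t_1,\dots,t_c\rangle/(t_i-f_i)$ by the ideal generated by the images of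
\[
\gamma_n\bigl(\textstyle\sum_ia_it_i\bigr)=\sum_{|m|=n}\ \prod_ia_i^{m_i}\gamma_{m_i}(t_i),\qquad n\ge1,\ a\in S .
\]
By \eqref{eq:lucas}, $D_0$ is free over $Q[t_1,\dots,t_c]/(t_i^p,\,t_i-f_i)$ with basis $\prod_i\gamma_{pm_i}(t_i)$, $m\in\mathbf N^c$, and since $f_i^p=0$ in $Q$ by \eqref{eq:power}, this ring is $Q$.

For a syzygy $a$ we have $a_i\in\mathfrak n$ by Lemma~\ref{lem:minimal}(c), hence $a_i^p=0$ in $Q$. So in the displayed sum only the terms with all $m_i<p$ survive. In these, $\gamma_{m_i}(t_i)=t_i^{m_i}/m_i!$ becomes $f_i^{m_i}/m_i!$. The image in $D_0$ is therefore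
\[
\sum_{|m|=n,\ m_i<p}\ \prod_i\frac{(a_if_i)^{m_i}}{m_i!}\ \in\ Q .
\]
Let $\mathfrak r\subset Q$ be the ideal generated by these elements. Then $\bar D=D_0/\mathfrak rD_0=\bigoplus_m e_m\,(Q/\mathfrak r)$. As $e_0=1$, this shows $\mathfrak r=\ker(Q\to\bar D)$. Since $Q\to\bar D$ commutes with the $\partial_i$, its kernel is stable under them, so $\mathfrak r$ is $0$ or $Q$. The latter would give $\bar D=0$. Hence $\mathfrak r=0$.
\end{proof}

\subsection{Vanishing of the $p$-th iterates}

\begin{lemma}\label{lem:pcurv}
For $f\in I$, $m\ge0$ and $\partial=\partial_j$ one has $\partial^p\gamma_m(f)=(\partial f)^p\,\gamma_{m-p}(f)$ in $D$. Consequently $\partial_j^p=0$ on $\bar D$ for every $j$.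
\end{lemma}

\begin{proof}
For every $n\ge1$,
\[
\partial^n\gamma_m(f)=\sum_{\pi}\Bigl(\prod_{b\in\pi}\partial^{|b|}f\Bigr)\gamma_{m-|\pi|}(f),
\]
where $\pi$ runs over the partitions of the set $\{1,\dots,n\}$ into nonempty blocks $b$, and $|\pi|$ is the number of blocks. This follows by induction on $n$. The case $n=1$ is \eqref{eq:nabla}. When $\partial$ is applied once more, differentiating $\gamma_{m-|\pi|}(f)$ adds the new block $\{n+1\}$, differentiating the factor $\partial^{|b|}f$ adds $n+1$ to the block $b$, and every partition of $\{1,\dots,n+1\}$ arises exactly once.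

Now let $n=p$ and identify $\{1,\dots,p\}$ with $\mathbf Z/p$. Translation acts on the set of partitions without changing the corresponding term, and every orbit that is not a fixed point has $p$ elements and contributes $0$. A translation invariant partition is the partition into cosets of a subgroup of $\mathbf Z/p$, so there are only two: all singletons, and one block. Hence
\[
\partial^p\gamma_m(f)=(\partial f)^p\gamma_{m-p}(f)+(\partial^pf)\,\gamma_{m-1}(f).
\]
In characteristic $p$ the operator $\partial^p$ is a derivation of $P$. It kills $x_1,\dots,x_N$, and $P$ is \'etale over $k[x_1,\dots,x_N]$, so $\partial^p=0$ on $P$. This proves the formula.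

For $f\in I\subset\mathfrak n^2$ we have $\partial_jf\in\mathfrak n$, so $(\partial_jf)^p=0$ in $Q$ by \eqref{eq:power}. Thus $\partial_j^p$, which is a derivation of $\bar D$, kills all $\gamma_m(f_i)$. It also kills the image of $Q$. These elements generate $\bar D$ as a ring, so $\partial_j^p=0$ on $\bar D$.
\end{proof}

This is the only place where $I\subset\mathfrak n^2$, rather than just $I\subset\mathfrak n$, is used, and the conclusion fails without it: for $P=k[x]$ and $I=(x)$ one has $\partial^p\gamma_p(x)=1$, and we saw in Section~\ref{sec:smallest} (case $\ell=1$) that then the cohomology is that of a point.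

\subsection{Conclusion}

By Lemma~\ref{lem:pcurv}, $\bar D$ is a module over the $k$-algebra $W$ with generators $x_i,\partial_i$ and relations
\[
[\partial_i,x_j]=\delta_{ij},\quad[x_i,x_j]=[\partial_i,\partial_j]=0,\quad x_i^p=\partial_i^p=0\qquad(1\le i,j\le N).
\]
$W$ is spanned by the $p^{2N}$ elements $x^\alpha\partial^\beta$ with $0\le\alpha_i,\beta_i<p$, and it acts on $Q$. Put $\tau=(p-1,\dots,p-1)$. For exponents $\alpha,\beta$ with entries in $[0,p-1]$ the operator $x^\beta\,\partial^\tau x^{\tau-\alpha}$ sends $x^\alpha$ to $\tau!\,x^\beta$ and every other monomial $x^{\alpha'}$ of $Q$ to $0$: either $x^{\alpha'+\tau-\alpha}$ vanishes in $Q$, or it is a monomial different from $x^\tau$, which $\partial^\tau$ kills. So $W\to\mathrm{End}_k(Q)$ is surjective. Since $\dim_k\mathrm{End}_k(Q)=p^{2N}\ge\dim_kW$, it is an isomorphism. Every module over a matrix algebra is a direct sum of copies of the standard module, so there is a $k$-vector space $V$ with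
\[
\bar D\cong Q\otimes_kV\qquad\text{as $W$-modules},
\]
and $\dim_kV=\infty$ by Proposition~\ref{prop:free}.

The complex $D\otimes\Omega_P^\bullet$ ends in degree $N$ and has $A'$-linear differential, so right exactness of the tensor product gives
\[
H^N_{\mathrm{crys}}(A/k)\otimes_{A'}k(x)=\mathrm{coker}\bigl(\bar D\otimes\Omega_P^{N-1}\to\bar D\otimes\Omega_P^N\bigr)\cong\bar D\Big/\sum_i\partial_i\bar D\cong V\otimes_k\Bigl(Q\Big/\sum_i\partial_iQ\Bigr).
\]
If some $\alpha_i<p-1$, then $x^\alpha=(\alpha_i+1)^{-1}\partial_i(x_ix^\alpha)\in\partial_iQ$, while no element of $\sum_i\partial_iQ$ contains the monomial $x^\tau$. So $Q/\sum_i\partial_iQ$ is one-dimensional, and $H^N_{\mathrm{crys}}(A/k)\otimes_{A'}k(x)\cong V$ is infinite dimensional.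

If $A$ is not smooth, its singular locus is closed and nonempty, hence contains a closed point $x$, and $H^N_{\mathrm{crys}}(A/k)$ is not finitely generated for the corresponding $N$. If $A$ is smooth, all $H^i_{\mathrm{crys}}(A/k)$ are finitely generated by Section~\ref{sec:prelim}. This proves Theorem~\ref{thm:affine}.\qed

\section{Isolated singular points: proof of Theorem~\ref{thm:isolated}}\label{sec:isolated}

Theorem~\ref{thm:affine} gives infinitely many classes in degree $N$ on an affine neighborhood $U$ of $x$. The question is whether they extend to $X$. A class on $U$ that comes from cohomology with support in $x$ extends by excision. If $x$ is isolated in the singular locus, the degree $N$ cohomology of $U$ is concentrated at $x$, and the obstruction to lifting it to cohomology with support lies in local cohomology of modules that are coherent away from $x$. Such modules are small.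

Put $K=Ru_{X/k*}\mathcal O_{X/k}$, so that $H^n(X,K)=H^n_{\mathrm{crys}}(X/k)$; the restriction of $K$ to an open subscheme is the corresponding object there. Choose an affine open neighborhood $U=\mathrm{Spec}\,A$ of $x$ such that $U\setminus\{x\}$ is smooth, every irreducible component of $U$ contains $x$, and $A=P/I$ as in Lemma~\ref{lem:minimal}; all these properties can be achieved by shrinking. Let $A'=A^{(1)}$ and $D=D_P(I)$. By Section~\ref{sec:prelim}, $K|_U$ is represented by the complex of quasi-coherent sheaves on $U^{(1)}=\mathrm{Spec}\,A'$ given by $D\otimes\Omega_P^\bullet$, which lives in degrees $0,\dots,N$. Put $F_b=H^b_{\mathrm{crys}}(A/k)$, viewed also as a quasi-coherent sheaf on $U^{(1)}$, and write $H^a_x$ for cohomology with support in $x$.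

On $U\setminus\{x\}$ the sheaf $F_b$ is $\Omega^b$ of the smooth scheme $(U\setminus\{x\})^{(1)}$, so it is coherent there. Since all components of $U$ contain $x$ and $x$ is singular, $\dim U=\dim\mathcal O_{X,x}<N$. Hence $F_N$ vanishes on $U\setminus\{x\}$, and $H^0_x(F_N)=F_N$. As $K|_U$ has no cohomology in degrees above $N$, the triangle $\tau^{<N}K|_U\to K|_U\to F_N[-N]$ gives an exact sequence of $A'$-modules
\begin{equation}\label{eq:delta}
H^N_x(U,K)\to F_N\xrightarrow{\ \delta\ }H^{N+1}_x(U,\tau^{<N}K).
\end{equation}

\begin{lemma}\label{lem:artinian}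
The $A'$-module $H^{N+1}_x(U,\tau^{<N}K)$ is Artinian.
\end{lemma}

\begin{proof}
D\'evissage along the truncations of $\tau^{<N}K$ gives it a finite filtration whose pieces are subquotients of modules $H^a_x(F_b)$ with $a+b=N+1$ and $b\le N-1$, hence $a\ge2$. It suffices to show that these are Artinian.

Cover $U\setminus\{x\}$ by finitely many principal opens of $U^{(1)}$. On each of them $F_b$ is finitely generated; clearing denominators in finitely many generators, we find a finitely generated submodule $F_b^0\subset F_b$ such that $F_b/F_b^0$ is supported at $x$. A module supported at $x$ has $H^a_x=0$ for $a\ge1$, so the long exact sequence gives $H^a_x(F_b^0)\cong H^a_x(F_b)$ for $a\ge2$. Finally, the local cohomology of a finitely generated module over a noetherian ring at a maximal ideal, which may be computed after localizing at that ideal, is Artinian (Grothendieck; \cite[Thm.~7.1.3]{BrodmannSharp}).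
\end{proof}

It is essential here that $H^0_x$ does not occur: the $F_b$ need not be finitely generated, and $H^0_x(F_N)=F_N$, for example, is not Artinian by Theorem~\ref{thm:affine}.

\begin{proof}[Proof of Theorem~\ref{thm:isolated}]
Let $F'\subset F_N$ be the image of $H^N_x(U,K)$, which is $\ker\delta$ by \eqref{eq:delta}. By Lemma~\ref{lem:artinian} the module $F_N/F'$ embeds in an Artinian module, so it is Artinian. Then $(F_N/F')\otimes_{A'}k(x)$ is an Artinian $k$-vector space, that is, finite dimensional. On the other hand $F_N\otimes_{A'}k(x)$ is infinite dimensional by Theorem~\ref{thm:affine}. The exact sequence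
\[
F'\otimes_{A'}k(x)\to F_N\otimes_{A'}k(x)\to(F_N/F')\otimes_{A'}k(x)\to0
\]
shows that $F'\otimes_{A'}k(x)$, and hence $F'$, is infinite dimensional over $k$. By excision $H^N_x(X,K)=H^N_x(U,K)$, and the map $H^N_x(U,K)\to F_N$ factors as
\[
H^N_x(X,K)\to H^N_{\mathrm{crys}}(X/k)\to H^N_{\mathrm{crys}}(U/k)=F_N .
\]
So the image of $H^N_{\mathrm{crys}}(X/k)$ in $F_N$ contains $F'$, and $H^N_{\mathrm{crys}}(X/k)$ is infinite dimensional.
\end{proof}

\section{Existence: proof of Theorem~\ref{thm:existence}}\label{sec:existence}

Fix an integer $\ell\ge3$ prime to $p$, a primitive $\ell$-th root of unity $\zeta\in k$, and $G=\mathbf Z/\ell$. As $\ell$ is invertible in $k$, averaging over $G$ is a projector onto the invariants. So on $k$-vector spaces with $G$-action, and on sheaves of them over a space on which $G$ acts trivially, the functor $(-)^G$ is exact and picks out a direct summand. It commutes with cohomology and with tensor products with modules on which $G$ acts trivially.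

\subsection{A hypersurface with one singular point and smooth quotient}

In $\mathbf P^{r+1}$ with coordinates $z_0,\dots,z_r,w$ consider
\[
X_0:\quad w^\ell=g(z),\qquad g=z_0z_1^{\ell-1}+\sum_{i=2}^rz_i^\ell .
\]
For $r=1$ and $\ell=3$ (so $p\ne3$) this is the cuspidal cubic $w^3=z_0z_1^2$.

The equation is linear in $z_0$, with coefficients $z_1^{\ell-1}$ and $\sum_{i\ge2}z_i^\ell-w^\ell$. These are coprime, since $z_1$ does not divide the second. Hence the equation is irreducible and $X_0$ is integral of dimension $r$. The partial derivatives are, up to sign,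
\[
\ell w^{\ell-1},\qquad z_1^{\ell-1},\qquad(\ell-1)z_0z_1^{\ell-2},\qquad \ell z_i^{\ell-1}\quad(i\ge2).
\]
As $\ell\ge3$, they vanish simultaneously exactly at $x_0=[1:0:\cdots:0]$, which lies on $X_0$. So $\mathrm{Sing}\,X_0=\{x_0\}$. (For $\ell=2$ the third derivative is $z_0$ and $X_0$ would be smooth.)

The group $G$ acts on $\mathbf P^{r+1}$ by $w\mapsto\zeta w$. This action preserves $X_0$ and fixes $x_0$. The projection forgetting $w$ is defined on $M=\mathbf P^{r+1}\setminus\{[0:\cdots:0:1]\}\supset X_0$; write $\pi:M\to Y=\mathbf P^r$. Over $U_i=\{z_i\ne0\}=\mathrm{Spec}\,B_i$ we have $\pi^{-1}(U_i)=\mathrm{Spec}\,B_i[w_i]$ with $w_i=w/z_i$. Each $\pi^{-1}(U_i)$ is $G$-stable.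

By Theorem~\ref{thm:isolated}, $H^{r+1}_{\mathrm{crys}}(X_0/k)$ is infinite dimensional. The invariants, however, are finite dimensional, as in Section~\ref{sec:smallest}(ii).

\begin{proposition}\label{prop:inv}
For all $i$ there is an isomorphism $H^i(M,C_{X_0})^G\cong H^i_{dR}(\mathbf P^r)$.
\end{proposition}

\begin{proof}
The quotient $\sigma:M\to M'=M/G$ is $\mathrm{Spec}\,B_i[v_i]$ over $U_i$, with $v_i=w_i^\ell$ and $v_j=(z_i/z_j)^\ell v_i$. So $M'$ is a line bundle over $Y$, in particular smooth, and $\sigma$ is finite flat. The equations $v_i=g/z_i^\ell$ define a section of this line bundle with image $Y'\cong Y$, and $X_0=\sigma^{-1}(Y')$ as schemes. By flat base change $D_M(X_0)=\sigma^*D_{M'}(Y')$. The sections $\gamma_n(f)$, for $f$ in the ideal of $Y'$, are fixed by $G$, since such $f$ are $G$-invariant functions. So $G$ acts on $\sigma^*D_{M'}(Y')$ only through $\mathcal O_M$. Hence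
\[
\bigl(\sigma_*(D_M(X_0)\otimes\Omega_M^j)\bigr)^G=\bigl(D_{M'}(Y')\otimes_{\mathcal O_{M'}}\sigma_*\Omega_M^j\bigr)^G=D_{M'}(Y')\otimes_{\mathcal O_{M'}}(\sigma_*\Omega_M^j)^G .
\]
Over $U_i$, dropping the index, $\Omega_M^j$ is $\bigl(B[w]\otimes_B\Omega_B^j\bigr)\oplus\bigl(B[w]\,dw\wedge\Omega_B^{j-1}\bigr)$. The function $w^a$ has character $\zeta^a$ and the form $w^{a}\,dw$ has character $\zeta^{a+1}$, so the invariants are
\[
\bigl(B[v]\otimes_B\Omega_B^j\bigr)\oplus\bigl(B[v]\,w^{\ell-1}dw\wedge\Omega_B^{j-1}\bigr)=\Omega_{M'}^j ,
\]
because $dv=\ell w^{\ell-1}dw$ and $\ell\in k^\times$. Thus the pullback map is an isomorphism of complexes $C_{Y'}\cong(\sigma_*C_{X_0})^G$. Since $\sigma$ is affine and the terms are quasi-coherent,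
\[
H^i(M,C_{X_0})^G=H^i(M',\sigma_*C_{X_0})^G=H^i(M',C_{Y'})=H^i_{\mathrm{crys}}(Y'/k)=H^i_{dR}(\mathbf P^r),
\]
the last step because $Y'\cong\mathbf P^r$ is smooth.
\end{proof}

\subsection{The variety $X$}

The quotient $X_0/G=\mathbf P^r$ itself is of no use, being smooth. To obtain a singular variety whose cohomology is a space of invariants, we arrange for a free action, for then the quotient map is \'etale. Let $B$ be an abelian variety of dimension $s$ with a point $a$ of exact order $\ell$, for example $B=E^s$ with $E$ an elliptic curve. Let the generator of $G$ act on $B$ by the translation $\tau_a$. This action is free, since $ia\ne0$ for $0<i<\ell$. Let $G$ act diagonally on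
\[
S=M\times B\ \supset\ T=X_0\times B .
\]
This action is free as well. As $S$ is quasi-projective, every orbit lies in an affine open, so $\rho:S\to\bar S=S/G$ exists and is finite \'etale Galois with group $G$. The scheme $\bar S$ is smooth, since $\rho$ is an \'etale cover, and separated, since its diagonal is the image of the diagonal of $S$ under the finite map $S\times S\to\bar S\times\bar S$ and hence closed. The ideal of $T$ is $G$-stable, so by \'etale descent $T=\rho^{-1}(X)$ for a closed subscheme $X=T/G\subset\bar S$. In the smallest case $r=s=1$, $\ell=3$, the surface $X$ is fibered over the elliptic curve $B/\langle a\rangle$ with all fibers cuspidal cubics.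

\emph{$X$ is projective and integral of dimension $r+s$.} It is separated, of finite type, and the image of the proper scheme $T$, hence proper. The map $T\to X$ is finite locally free and surjective, so the norm to $X$ of an ample line bundle on $T$ is ample \cite[6.6.1]{EGA}. Thus $X$ is projective, and $\dim X=\dim T=r+s$. $T$ is integral, as a product of integral schemes over an algebraically closed field, so $X$ is irreducible, as its image, and reduced, as $\mathcal O_X\subset\rho_*\mathcal O_T$.

\emph{Singularities.} $T$ is an effective Cartier divisor in $S$, so by descent $X$ is one in the smooth scheme $\bar S$, and $X$ has only hypersurface singularities. Since $T\to X$ is \'etale and surjective, $T\to X_0$ is smooth, and $G$ fixes $x_0$, we have $\mathrm{Sing}\,X=(\{x_0\}\times B)/G\cong B/\langle a\rangle$, which is irreducible of dimension $s$. If $r\ge2$, then $X$ is Cohen--Macaulay with singular locus of codimension $r\ge2$, hence normal by Serre's criterion.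

\subsection{The cohomology of $X$}

\emph{Reduction to invariants.} As $\rho$ is \'etale, $D_S(T)=\rho^*D_{\bar S}(X)$ and $\Omega_S^j=\rho^*\Omega_{\bar S}^j$. So $(\rho_*C_T)^G=C_X\otimes_{\mathcal O_{\bar S}}(\rho_*\mathcal O_S)^G=C_X$ term by term, and
\begin{equation}\label{eq:invariants}
H^n_{\mathrm{crys}}(X/k)=H^n\bigl(\bar S,(\rho_*C_T)^G\bigr)=H^n(S,C_T)^G .
\end{equation}

\emph{Equivariant K\"unneth formula.} The affine opens $\pi^{-1}(U_i)$ form a finite cover $\mathcal U$ of $M$ by $G$-stable affine opens. Also $B$ has a finite cover $\mathcal V$ by $G$-stable affine opens: each orbit lies in an affine open $V$, and $\bigcap_{g\in G}gV$ is $G$-stable, contains the orbit, and is affine since $B$ is separated.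

Order both covers and write $U_J$ and $V_L$ for the finite intersections of members of $\mathcal U$ and $\mathcal V$. For a quasi-coherent sheaf $F$ on $S$, take the sheafified (ordered) \v{C}ech resolution of $F$ for the cover $\{U\times B\}_{U\in\mathcal U}$, and resolve each of its terms by the sheafified \v{C}ech resolution for $\{M\times V\}_{V\in\mathcal V}$. This resolves $F$ by direct images from the affine opens $U_J\times V_L$ of the separated scheme $S$. These direct images are acyclic, so $H^*(S,F)$ is computed by the total complex of the double complex with terms $\prod F(U_J\times V_L)$. The construction is functorial for $k$-linear maps of sheaves, and hence applies to the complex $C_T$.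

Since $T=\mathrm{pr}_1^{-1}(X_0)$ and $\mathrm{pr}_1:S\to M$ is flat, $D_S(T)=\mathrm{pr}_1^*D_M(X_0)$. Therefore
\[
C_T(U_J\times V_L)=C_{X_0}(U_J)\otimes_k\Omega_B^\bullet(V_L)
\]
as complexes with $G$-action. So, with the usual sign conventions, $H^*(S,C_T)$ is the cohomology of the tensor product over $k$ of the total \v{C}ech complex of $C_{X_0}$ for $\mathcal U$ and that of $\Omega_B^\bullet$ for $\mathcal V$. By the algebraic K\"unneth formula over the field $k$,
\begin{equation}\label{eq:kunneth}
H^n(S,C_T)\cong\bigoplus_{i+j=n}H^i(M,C_{X_0})\otimes_kH^j_{dR}(B),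
\end{equation}
$G$-equivariantly for the diagonal action on the right.

\emph{Translations act trivially on $H^j_{dR}(B)$.} Consider the automorphism $\phi:(b,y)\mapsto(b,b+y)$ of $B\times B$ over the first factor $B_1=B$. The relative de Rham cohomology of $B\times B$ over $B_1$ is $H^j_{dR}(B)\otimes_k\mathcal O_{B_1}$, by flat base change. So $\phi^*$ is an element of
\[
\mathrm{End}_k\bigl(H^j_{dR}(B)\bigr)\otimes_kH^0(B_1,\mathcal O_{B_1})=\mathrm{End}_k\bigl(H^j_{dR}(B)\bigr),
\]
that is, it is constant in $b\in B_1$. Its value at $b$ is $\tau_b^*$. At $b=0$ this is the identity, hence also $\tau_a^*=\mathrm{id}$.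

\emph{End of the proof.} By the last step $G$ acts trivially on the second factors in \eqref{eq:kunneth}. Together with \eqref{eq:invariants} and Proposition~\ref{prop:inv} this gives
\[
H^n_{\mathrm{crys}}(X/k)\cong\bigoplus_{i+j=n}H^i(M,C_{X_0})^G\otimes_kH^j_{dR}(B)\cong\bigoplus_{i+j=n}H^i_{dR}(\mathbf P^r)\otimes_kH^j_{dR}(B)\cong H^n_{dR}(\mathbf P^r\times B),
\]
which is finite dimensional. This proves Theorem~\ref{thm:existence}.\qed

\begin{remark}
There is no conflict with Theorem~\ref{thm:affine}. By that theorem the sheaves $\mathcal H^i(Ru_{X/k*}\mathcal O_{X/k})$ on $X^{(1)}$ are not all coherent for the varieties $X$ just constructed. It is only their total hypercohomology that is finite dimensional.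
\end{remark}

\begin{thebibliography}{9}
\bibitem{BO} Berthelot and Ogus, \emph{Notes on Crystalline Cohomology}.
\bibitem{Bhatt} Bhargav Bhatt, \emph{Torsion in the crystalline cohomology of singular varieties}, arXiv:1205.1597 (2012).
\bibitem{BrodmannSharp} Brodmann and Sharp, \emph{Local Cohomology}.
\bibitem{EGA} \emph{EGA II}.
\end{thebibliography}

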